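# A rational curve whose formal neighborhood does not determine its neighborhood

## 1. When a divergent isomorphism can be replaced: points and products

Let $A$ be a compact submanifold of a complex manifold $X$. Expand $X$ along $A$ into Taylor series, to all orders. If $A$ can be moved inside $X$ in every normal direction, does this formal expansion determine an honest neighborhood of $A$? The answer one would first guess is yes: the many deformations of $A$ sweep out a neighborhood, and they seem to leave no room for a difference invisible to all finite orders. Let us make the guess precise and test it.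

Conventions: complex manifolds are Hausdorff and not assumed compact unless stated, $A$ is connected, and polydiscs are shrunk when necessary.

**Definition (neighborhoods).** Let $I\subset\mathcal O_X$ be the ideal of $A$. The $\ell$-th order neighborhood $(A/X)_\ell$, for an integer $\ell\ge 0$, is the analytic space defined by $I^{\ell+1}$. The formal neighborhood is $(A/X)_\infty$, and $(A/X)_{\mathcal O}$ is the germ of (Euclidean) neighborhoods of $A$ in $X$.

In coordinates $(a,y)$ with $A=\{y=0\}$, a function on $(A/X)_\infty$ is a power series in $y$ whose coefficients are holomorphic in $a$. A formal isomorphism is given in such charts by power series of this kind, compatible on overlaps. For example, for $A=\{0\}\subset\mathbf C$, the series $z+\sum_{n\ge2}n!\,z^n$ is a formal automorphism, and it diverges.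

**Definition (formal principle).** $A\subset X$ satisfies the formal principle if, given a compact submanifold $\tilde A$ of a complex manifold $\tilde X$, a formal isomorphism $\psi:(A/X)_\infty\to(\tilde A/\tilde X)_\infty$ and a positive integer $\ell$, there is a biholomorphism $\Psi:(A/X)_{\mathcal O}\to(\tilde A/\tilde X)_{\mathcal O}$ with $\Psi|_{(A/X)_\ell}=\psi|_{(A/X)_\ell}$.

So $\psi$ itself need not converge; it must be replaceable by a convergent map that agrees with it to a prescribed order.

**Definition (unobstructed).** Recall that the Douady space of $X$ parametrizes compact analytic subspaces of $X$: a flat proper family $Z\subset S\times X$ over a complex space $S$ is the pullback of the universal family by a unique morphism from $S$ to the Douady space. Its Zariski tangent space at $[A]$ is $H^0(A,N_{A/X})$. For a family $A_d$ with $A_0=A$, the differential of the classifying map at $0$ is the characteristic map: it sends a tangent vector $\dot d$ to the velocity of $A_d$ modulo $TA$. The submanifold $A$ is unobstructed if all of $H^0(A,N_{A/X})$ is realized by actual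 deformations of $A$ in $X$, equivalently if the Douady space is smooth at $[A]$.

**Definition (globally generated).** $N=N_{A/X}$ is globally generated if $0\to H^0(A,N\otimes\mathbf m_x)\to H^0(A,N)\to N_x\to0$ is exact at every $x\in A$, that is, if every normal vector at every point extends to a global section. For instance, a line in $\mathbf P^2$ has normal bundle $\mathcal O(1)$, which is globally generated. A curve $\mathbf P^1$ with normal bundle $\mathcal O(-1)$ has $H^0(N)=0$: it is unobstructed because there is nothing to realize, but $N$ is not globally generated.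

The guess is then the following conjecture of Hirschowitz, stated in Jun-Muk Hwang, "An application of Cartan's equivalence method to Hirschowitz's conjecture on the formal principle", arXiv:1903.09490 (2019).

**Conjecture.** Let $A\subset X$ be an unobstructed compact submanifold of a complex manifold with $N_{A/X}$ globally generated. Then $A\subset X$ satisfies the formal principle.

*Test: a point.* Let $A$ be a point. In coordinates, $\psi$ is an $n$-tuple of power series with invertible linear part. Cut the series at order $\ell\geq1$. The result is a polynomial map with the same invertible linear part, so a biholomorphism of germs agreeing with $\psi$ to order $\ell$.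

*Test: a product.* Let $A=\mathbf P^1\times\{0\}\subset\mathbf P^1\times\mathbf C^r$, and take the same pair as target. The coefficients of the series $t_j\circ\psi$ in $t$ are global functions on $\mathbf P^1$, hence constants, so $t\circ\psi=f(t)\in\mathbf C[[t]]^r$. The fiber part of $\psi$ is a formal family of Möbius transformations. Indeed, after composing with a Möbius transformation, it is the identity modulo $(t)$. If it is the identity modulo $(t)^n$, its degree-$n$ term is $\sum_{|\nu|=n}t^\nu\theta_\nu$ with $\theta_\nu$ a holomorphic vector field on $\mathbf P^1$, and such a field is an infinitesimal Möbius transformation; compose with $\exp(-\sum t^\nu\theta_\nu)$ and continue. So $\psi(u,t)=(g(t)\cdot u,\,f(t))$ with $g\in GL_2(\mathbf C[[t]])$. Cut the entries of $g$ and $f$ at order $\ell$: the result is convergent, invertible, and agrees with $\psi$ to order $\ell$.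

In both tests one truncates freely, because the data in $\psi$ are not tied by any equation. Theorem 3 below extends this to all trivial normal bundles. For the next simplest bundle, $\mathcal O(1)\oplus\mathcal O$ on $\mathbf P^1$, the guess is wrong.

For $\varepsilon\in\{0,1\}$ let $X_\varepsilon$ be the threefold glued from charts $V_0\ni(a,y,z)$ and $V_1\ni(b,x,z_1)$ (domains in Section 4) by
$$T_\varepsilon:\quad b=e^{-\sigma}\Big(\frac1a-\varepsilon\int_0^\sigma e^{\tau}\frac{z}{1-\tau z}\,d\tau\Big),\qquad x=-e^{-\sigma/2}\,\frac ya,\qquad z_1=\frac z{1-\sigma z},\qquad \sigma=\frac{y^2}{2a},\tag{1}$$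
and let $A_\varepsilon=\{y=z=0\}\cup\{x=z_1=0\}$.

**Theorem 1.** $A_\varepsilon\subset X_\varepsilon$ is a smooth rational curve with normal bundle $\mathcal O(1)\oplus\mathcal O$. So the normal bundle is globally generated, $H^1(N)=0$, and $A_\varepsilon$ is unobstructed. There is a formal isomorphism $(A_1/X_1)_\infty\cong(A_0/X_0)_\infty$, but there is no biholomorphism $(A_1/X_1)_{\mathcal O}\cong(A_0/X_0)_{\mathcal O}$. Hence $A_1\subset X_1$ violates the formal principle, and the conjecture is false.

**Theorem 2.** For all $p\ge1$ and $c\ge2$ there is a counterexample with $\dim A=p$ and $\operatorname{codim}A=c$.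

**Theorem 3** (a complement, not used for the disproof)**.** If $A$ is unobstructed and $N_{A/X}$ is trivial, then $A\subset X$ satisfies the formal principle.

Nothing is claimed here about codimension $1$ with nontrivial $N$, nor about the special case where $X$ is a vector bundle and $A$ its zero section; in particular, it is not proved that $\dim X=3$ is minimal for a counterexample.

## 2. Points of $X$ as curves in the Douady germ

Formula (1) looks unmotivated. To see where it comes from, take first the total space of $\mathcal O(1)\oplus\mathcal O$, that is $b=1/a$, $x=-y/a$, $z_1=z$. Its sections form a $\mathbf C^3$: for $d=(x_0,y_0,z_0)$ let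
$$A_d=\{y=y_0-ax_0,\ z=z_0\},\qquad\text{in the other chart: } x=x_0-by_0,\ z_1=z_0 .$$
Which curves $A_d$ pass through a fixed point $(a,y,z)$? Those with $y_0-ax_0=y$ and $z_0=z$: a straight line in a horizontal plane of $\mathbf C^3$, of direction $(1,a)$. So points of the threefold are lines in the planes $z_0=\text{const}$ of the parameter space.

The same picture exists in general. Let $A\subset X$ be unobstructed with $N$ globally generated, let $D$ be its (smooth) Douady germ, $U\to D$ the universal family and $q:U\to X$ the natural map. At a point $p\in A$ the map $dq$ is onto $T_pX$: it contains $T_pA$, and modulo $T_pA$ it is the evaluation $H^0(N)\to N_p$. So $q$ is a submersion near $A$, its fibers have dimension $h^0(N)-\operatorname{rk}N$, and they project to $D$ as a system of "paths", one for each point of $X$ near $A$. A biholomorphism of neighborhoods induces a biholomorphism of Douady germs preserving the paths.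

This suggests an approach to the conjecture: turn $\psi$ into a formal map $\hat F$ between Douady germs, and replace $\hat F$ by a convergent map $F$ that agrees with it to high order. If $N$ is trivial, the fibers of $q$ are points, path preservation is no condition, and this works (Section 10). If $N$ is not trivial, then $F$ has to satisfy a differential equation: it must carry paths to paths. Here the approach stops. A formal solution of a differential equation need not be close to any convergent solution. The standard example is Euler's equation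
$$z^2h'+h=z .\tag{2}$$
Comparing coefficients in $h=\sum_{n\ge1} h_nz^n$ gives $h_1=1$ and $h_n=-(n-1)h_{n-1}$ (and the constant term must be $0$). So there is exactly one formal solution,
$$h(z)=\sum_{n\ge1}(-1)^{n-1}(n-1)!\,z^n,$$
its radius of convergence is $0$, and no convergent solution exists at $z=0$. We will build two path systems for which preserving paths amounts to (2).

## 3. Two path systems linked by Euler's equation

**The flat system.** *This paragraph fixes the geometry that both path systems will have away from $z=0$.* On $\mathbf C^3\ni(x_1,x_2,t)$ put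
$$S_1=\partial_1-\tfrac12x_2\partial_t,\qquad S_2=\partial_2+\tfrac12x_1\partial_t,\qquad v=\partial_t,\qquad S_C=C_1S_1+C_2S_2\quad(C\in\mathbf C^2).$$
Then $[S_1,S_2]=v$ and $[v,S_i]=0$. Writing $\mathbf x=(x_1,x_2)^T$, the integral curves of $S_C$ solve
$$\dot{\mathbf x}=C,\qquad \dot t=\tfrac12\det(\mathbf x,C),\qquad \dot C=0 .\tag{3}$$
Along a solution $\det(\mathbf x,C)$ is constant, so these curves are straight lines.

**Bringing $t=\infty$ to a finite place.** *We now rewrite (3) so that it extends across $z=0$, where $t=-1/z$.* Put $t=-1/z$, $\mathbf x=P(z)\xi$, $C=P(z)c$, where $P$ is a $2\times2$ matrix with $\det P=1$. Write $\xi=(x,y)^T$, $c=(c_1,c_2)^T$, $\omega=\det(\xi,c)=xc_2-yc_1$ and $B=z^2P^{-1}P'$. Since $\det(\mathbf x,C)=\omega$, we get $\dot z=z^2\dot t=\frac12\omega z^2$. From $P'\dot z\,\xi+P\dot\xi=Pc$ we get $\dot\xi=c-\frac12\omega B\xi$, and from $P'\dot z\,c+P\dot c=0$ we get $\dot c=-\frac12\omega Bc$. Thus (3) becomes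
$$\hat W:\qquad \dot\xi=c-\tfrac12\omega B\xi,\qquad \dot z=\tfrac12\omega z^2,\qquad \dot c=-\tfrac12\omega Bc .\tag{4}$$
This is holomorphic across $z=0$ as soon as $B(z)$ is. Conversely, start with any holomorphic $B(z)$ of trace $0$; off $z=0$ solve $P'=PB/z^2$ with $\det P=1$ (the determinant is constant, as $\operatorname{tr}B=0$), and (4) is the flat system in disguise.

**The choice of $B$.** *We want two matrices that are equivalent formally but not convergently.* If $z^2g'=gB_1-B_0g$ and $\det g=1$, then $(\xi,z;c)\mapsto(g(z)\xi,z;g(z)c)$ carries (4) for $B_1$ to (4) for $B_0$: it preserves $\omega$, and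
$$(g\xi)^{\cdot}=\tfrac12\omega z^2g'\xi+gc-\tfrac12\omega gB_1\xi=gc-\tfrac12\omega B_0\,g\xi,\qquad (gc)^{\cdot}=\tfrac12\omega z^2g'c-\tfrac12\omega gB_1c=-\tfrac12\omega B_0\,gc .$$
Take
$$B=B_\varepsilon(z)=\begin{pmatrix}\frac12&\varepsilon z\\0&-\frac12\end{pmatrix},\qquad g=\begin{pmatrix}1&h\\0&1\end{pmatrix}.$$
Then $gB_1-B_0g$ has a single nonzero entry, the upper right one, equal to $(z-\frac h2)-\frac h2=z-h$. So the condition on $g$ is $z^2h'=z-h$, which is (2). Hence the formal map
$$\hat F(x,y,z)=(x+h(z)y,\;y,\;z)\tag{5}$$
carries the system with $\varepsilon=1$ to the system with $\varepsilon=0$, and no convergent map of this special shape does. Two tasks remain: realize both systems by threefolds, and exclude all convergent $F$, of whatever shape.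

**Paths.** *We define the path systems near $0$.* Write $m_\lambda(d,c)=(d,\lambda c)$. By (4), $\hat W\circ m_\lambda=\lambda\,dm_\lambda(\hat W)$. So the image of $\hat W$ in the tangent space of $\mathbf C^3\times\mathbf P^1$ is defined up to a factor. For a small polydisc $D\ni0$ in $\mathbf C^3$ it is nonzero on $D\times\mathbf P^1$, because its projection to $T_dD$ is
$$W_c(d)=(c-\tfrac12\omega B\xi)\,\partial_\xi+\tfrac12\omega z^2\partial_z,$$
which is linear in $c$ and injective in $c$ for small $D$ (at $d=0$ it is $c\,\partial_\xi$). We get a line field $L=L_\varepsilon$ on $D\times\mathbf P^1$, that is, a foliation by curves, and a rank-2 distribution $E=E_\varepsilon=\{W_c\}$ on $D$. Projections to $D$ of connected pieces of leaves of $L_\varepsilon$ are called $\varepsilon$-paths. There is an $\varepsilon$-path through every point of $D$ in every direction of $E_\varepsilon$, and all $\varepsilon$-paths are tangent to $E_\varepsilon$.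

**Integration.** *We solve (4) explicitly.* Since $\det(B\xi,c)+\det(\xi,Bc)=\operatorname{tr}(B)\,\omega=0$,
$$\dot\omega=\det(c,c)-\tfrac12\omega\big[\det(B\xi,c)+\det(\xi,Bc)\big]=0 .$$
Put $\sigma=\omega s/2$ and $z_\sigma=z/(1-\sigma z)$, so that $\partial_\sigma z_\sigma=z_\sigma^2$, and let $R=R(z,\sigma)$ solve $\partial_\sigma R=-B(z_\sigma)R$, $R|_{\sigma=0}=I$. As long as $|\sigma z|<1$, the flow at time $s$ starting from $(\xi,z;c)$ is
$$c(s)=Rc,\quad \xi(s)=R(\xi+sc),\quad z(s)=z_\sigma;\qquad R=\begin{pmatrix}r&\rho\\0&r^{-1}\end{pmatrix},\quad r=e^{-\sigma/2},\quad \rho=-\varepsilon e^{-\sigma/2}\!\int_0^\sigma\! e^\tau z_\tau\,d\tau .\tag{6}$$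
Indeed $\dot\sigma=\omega/2$, so $\dot z=\frac12\omega z_\sigma^2$, $\dot c=-\frac12\omega B(z_\sigma)Rc$ and $\dot\xi=Rc-\frac12\omega B(z_\sigma)R(\xi+sc)$. Here $\omega$ may be computed at any time, since $\det R=1$ gives $\det(R(\xi+sc),Rc)=\omega$. The equation for $R$ reads $\partial_\sigma r=-\frac12r$, $\partial_\sigma r^{-1}=\frac12r^{-1}$ and $\partial_\sigma\rho=-\frac12\rho-\varepsilon z_\sigma r^{-1}$. With $\rho=e^{-\sigma/2}k$ the last becomes $\partial_\sigma k=-\varepsilon e^{\sigma}z_\sigma$, as claimed.

Scaling: starting from $(d;\lambda c)$ instead of $(d;c)$, the flow reaches at time $\tau/\lambda$ the same point of $\mathbf C^3\times\mathbf P^1$ as the flow from $(d;c)$ at time $\tau$.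

## 4. The threefold as a space of leaves

The points of $X_\varepsilon$ should be the leaves of $L_\varepsilon$ near $\{0\}\times\mathbf P^1$. A leaf with $c_1\ne0$ crosses $\{x=0\}$, where we record $(a,y,z)$ with $a=c_2/c_1$. A leaf with $c_2\neq0$ crosses $\{y=0\}$, where we record $(b,x,z_1)$ with $b=c_1/c_2$ and $z_1$ the value of $z$ there. The transition between the two records is the flow.

**Step 1: $T_\varepsilon$ is the flow map from $\{x=0\}$ to $\{y=0\}$.** *This explains (1).* By (6) the $y$-component of the flow is $r^{-1}(y+sc_2)$, so it vanishes exactly at $s=-y/c_2$. Start at $\xi=(0,y)^T$, $c=(1,a)^T$. Then $\omega=-y$, the time is $s=-y/a$, and $\sigma=y^2/(2a)$. At that time $\xi(s)=R(-y/a,0)^T=(-ry/a,0)^T$, $c(s)=(r+\rho a,\ r^{-1}a)^T$, so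
$$\frac{c_1(s)}{c_2(s)}=\frac{(r+\rho a)r}{a}=\frac{r^2}a+r\rho=e^{-\sigma}\Big(\frac1a-\varepsilon\int_0^\sigma e^\tau z_\tau\,d\tau\Big),$$
and $z(s)=z/(1-\sigma z)$. These are the formulas (1).

**Step 2: gluing.** *We need $T=T_\varepsilon$ to be an open embedding on a suitable set.* We use an elementary fact several times.

**Lemma 1.** Let $f$ be a continuous map between Hausdorff manifolds which is locally injective near a compact set $K_0$ and injective on $K_0$. Then $f$ is injective on a neighborhood of $K_0$.

*Proof.* Otherwise there are $p_n\ne p_n'$ with $f(p_n)=f(p_n')$ which, after passing to subsequences, converge to $p,p'\in K_0$. Then $f(p)=f(p')$, so $p=p'$, which contradicts local injectivity at $p$. $\square$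

Let $V_0=\{|a|<\frac32,\ |y|,|z|<\eta\}$, $V_1=\{|b|<\frac32,\ |x|,|z_1|<\eta\}$ and $K=\{\frac12<|a|<2,\ |y|,|z|<\eta\}$. For small $\eta$, $T$ is holomorphic near the closure of $K$. We have $T(a,0,z)=(1/a,0,z)$. Since $\sigma$ is of second order in $y$, along $y=z=0$ the differential of $T$ is diagonal, with $\partial b/\partial a=-a^{-2}$, $\partial x/\partial y=-a^{-1}$, $\partial z_1/\partial z=1$, hence invertible. Also $T$ is injective on the compact set $\{\frac12\le|a|\le2,\ y=z=0\}$. By Lemma 1, for small $\eta$ the map $T$ is an open embedding on $K$, and we may also assume $|b\circ T-1/a|<\frac1{12}$ on $K$. Let $W_0=\{p\in V_0\cap K: T(p)\in V_1\}$ and glue $p\in W_0$ to $T(p)\in V_1$.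

**Step 3: $X_\varepsilon$ is Hausdorff.** *We check that the gluing relation is closed in $V_0\times V_1$.* Suppose $p_n\in W_0$, $p_n\to p\in V_0$ and $T(p_n)\to p'\in V_1$. Then $|1/a(p)|\le|b(p')|+\frac1{12}<\frac{19}{12}<2$. So $\frac12<|a(p)|<\frac32$, hence $p\in K$, $T(p)=p'\in V_1$ and $p\in W_0$. Thus $p$ and $p'$ are identified.

**Step 4: the curve and its normal bundle.** By (1), $x=z_1=0$ if and only if $y=z=0$, and then $b=1/a$. So $A_\varepsilon\cong\mathbf P^1$ is a compact submanifold. To first order in $(y,z)$ we have $x=-y/a$, $z_1=z$, so $N\cong\mathcal O(1)\oplus\mathcal O$. It is globally generated with $H^1(N)=0$, and in the chart $V_0$ its sections are $(\alpha+\beta a)\partial_y+\gamma\partial_z$.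

## 5. The Douady germ of $A_\varepsilon$ and its paths

We show that the parameter polydisc $D$ of Section 3 is the Douady germ of $A_\varepsilon$, and that the paths are those of Section 2. The index $\varepsilon$ is mostly dropped. All times below tend to $0$ with $d$, so for small $D$ formula (6) and the flow law apply throughout.

**Step 1: the map $q$ on two charts.** *We send a point of $D\times\mathbf P^1$ to the leaf through it.* For $|a|<\frac43$ and $d\in D$ start the flow at $(d;(1,a))$. At $d=0$ we have $x(s)=s$. By the implicit function theorem and compactness of $\{|a|\le\frac43\}$, for small $D$ there is a unique small time $s_x$, holomorphic in $(d,a)$ and vanishing at $d=0$, with $x(s_x)=0$. Let $q(d,[1:a])\in V_0$ be the point with coordinates $(c_2/c_1,y,z)$ taken at time $s_x$. For $|b|<\frac43$ start at $(d;(b,1))$, flow for time $s_y=-y$ to $\{y=0\}$, and let $q(d,[b:1])\in V_1$ be the point with coordinates $(c_1/c_2,x,z)$ there.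

**Step 2: the definitions agree.** *On the overlap $\frac34<|a|<\frac43$, $b=1/a$, the two points must be identified by $T$.* Let the flow from $(d;(1,a))$ reach $(0,y',z';\lambda(1,a'))$ at time $s_x$. For small $D$, $(a',y',z')\in K$. By Step 1 of Section 4 and scaling, continuing for time $-y'/(\lambda a')$ leads to $\{y=0\}$, to the point with record $T(a',y',z')$. By the flow law, the total time is a zero of the $y$-component of the flow from $(d;(1,a))$, hence equals $-y/a$, the only such zero. Rescale $(1,a)$ to $(1/a,1)$: the endpoint becomes that of the flow from $(d;(1/a,1))$ at time $-y$, which is the one in the second definition. So $T(q(d,[1:a]))=q(d,[1/a:1])\in V_1$, and the two points are glued. We have a holomorphic map $q:D\times\mathbf P^1\to X_\varepsilon$.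

**Step 3: $q$ is a submersion with $\ker dq=L$.** First, $q$ is constant along small pieces of leaves. If the flow from $(d;(1,a))$ is at $(d_s;\lambda_s(1,a_s))$ at a small time $s$, then the flow from $(d_s;(1,a_s))$ at the small time $\lambda_s(s_x-s)$ is at the same point of $\{x=0\}$ in $D\times\mathbf P^1$, and by uniqueness of the small time, $\lambda_s(s_x-s)=s_x(d_s,a_s)$. The same holds in the other chart, where the zero is unique anyway. So $L\subset\ker dq$. Next, on $\{x=0\}$ we have $s_x=0$ and $q(0,y,z,[1:a])=(a,y,z)$; on $\{y=0\}$ likewise $q(x,0,z,[b:1])=(b,x,z)$. So $dq$ is onto along $\{0\}\times\mathbf P^1$, hence, by compactness of $\mathbf P^1$, everywhere for small $D$. As $\dim(D\times\mathbf P^1)=4$, the kernel has dimension 1 and equals $L$.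

**Step 4: an embedded family.** Put $A_{\varepsilon,d}=q(\{d\}\times\mathbf P^1)$. The map $q(0,\cdot)$ is an embedding onto $A_{\varepsilon,0}=A_\varepsilon$. So the map $(d,p)\mapsto(d,q(d,p))$ is immersive along $\{0\}\times\mathbf P^1$ and injective on this compact set. By Lemma 1, for small $D$ it is an injective immersion. It is proper over $D$, so it is a closed embedding $D\times\mathbf P^1\hookrightarrow D\times X_\varepsilon$.

**Step 5: the characteristic map.** *We compute it to compare $D$ with the Douady germ.* To first order in $d=(x,y,z)$ we have $\sigma=O(|d|^2)$, $R=I$, $s_x=-x$, so $q(d,[1:a])=(a',y',z')$ with $a'=a$, $y'=y-ax$, $z'=z$. Hence the characteristic map is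
$$T_0D\to H^0(A_\varepsilon,N),\qquad(\dot x,\dot y,\dot z)\mapsto(\dot y-a\dot x)\,\partial_y+\dot z\,\partial_z,$$
an isomorphism by Step 4 of Section 4.

**Step 6: $(D,0)$ is the Douady germ.** *A morphism from a smooth germ that is an isomorphism on Zariski tangent spaces is an isomorphism of germs.* Indeed, embed the target germ $Y$ in its tangent space $\mathbf C^n$. The composite $D\to\mathbf C^n$ is a local biholomorphism by the inverse function theorem, and it factors through $Y$. So the ideal of $Y$ pulls back to $0$ under an isomorphism, and $Y=\mathbf C^n$ as germs. Apply this to the classifying map: $(D,0)\cong(\mathrm{Douady}(X_\varepsilon),[A_\varepsilon])$, with universal family $D\times\mathbf P^1\hookrightarrow D\times X_\varepsilon$. In particular $A_\varepsilon$ is unobstructed.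

**Lemma 2.** A biholomorphism $\Psi:(A_1/X_1)_{\mathcal O}\to(A_0/X_0)_{\mathcal O}$ induces a germ of biholomorphism $F:(D,0)\to(D,0)$ mapping $1$-paths to $0$-paths.

*Proof.* For $d$ near $0$ the submanifolds $\Psi(A_{1,d})$ form a family in $X_0$ deforming $A_0$. The universal property gives a holomorphic germ $F$ with $F(0)=0$ and $\Psi(A_{1,d})=A_{0,F(d)}$. The same applied to $\Psi^{-1}$ gives its inverse. Since both universal families are embedded, there is a biholomorphism $G$ over $F$, from $D'\times\mathbf P^1$ (with $D'\subset D$ a small polydisc) onto $F(D')\times\mathbf P^1$, with $q_0\circ G=\Psi\circ q_1$: it sends $(d,p)$ to $(F(d),p')$, where $p'$ is the unique point with $q_0(F(d),p')=\Psi(q_1(d,p))$. As $d\Psi$ is invertible, $dG$ maps $\ker dq_1=L_1$ to $\ker dq_0=L_0$. So $G$ maps pieces of leaves to pieces of leaves. Project to $D$. $\square$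

## 6. The formal isomorphism given by the divergent series

*Where the formulas come from.* A point $(a,y,z)\in V_0$ of $X_1$ is the $1$-path through $(0,y,z)$ with direction $(1,a)$. The formal map (5) sends it to the $0$-path through $(hy,y,z)$ with direction $(1+ha,a)$, $h=h(z)$. For this path $\omega=hya-y(1+ha)=-y$. By (6) with $\varepsilon=0$, its $x$-component is $r(hy+s(1+ha))$, so it meets $\{x=0\}$ at $s=-hy/(1+ha)$, where $\sigma=\frac{hy^2}{2(1+ha)}$. Call this value $\sigma'$. There the $y$-component is $e^{\sigma'/2}(y+sa)=e^{\sigma'/2}y/(1+ha)$, and $c_2/c_1=e^{\sigma'}a/(1+ha)$. For a point $(b,x,z_1)\in V_1$, (5) fixes $(x,0,z_1)$ and sends $(b,1)$ to $(b+h(z_1),1)$. This suggests the following formal maps $\psi_i:V_i\to V_i$ along $A$ (from $X_1$ to $X_0$):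
$$\psi_1(b,x,z_1)=(b+h(z_1),x,z_1),\qquad\psi_0(a,y,z)=(\tilde a,\tilde y,\tilde z),$$
$$\sigma'=\frac{hy^2}{2(1+ha)},\qquad\tilde a=\frac{e^{\sigma'}a}{1+ha},\qquad\tilde y=\frac{e^{\sigma'/2}y}{1+ha},\qquad\tilde z=\frac z{1-\sigma'z},\qquad h=h(z).$$

**Step 1: each $\psi_i$ is a formal isomorphism.** As $h$ has no constant term, the components are power series in the normal variables whose coefficients are holomorphic on the relevant disc. Both maps are the identity on $A$ and on the conormal bundle $I/I^2$. So they induce the identity on every $I^k/I^{k+1}$, and hence are invertible modulo every $I^{n+1}$.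

**Step 2: they glue.** *We must check $T_0\circ\psi_0=\psi_1\circ T_1$ over the overlap.* With $\sigma=y^2/2a$,
$$\tilde\sigma:=\frac{\tilde y^2}{2\tilde a}=\frac{y^2}{2a(1+ha)}=\frac{y^2(1+ha)-hay^2}{2a(1+ha)}=\sigma-\sigma'.$$

The $x$-component of $T_0\circ\psi_0$ is $-e^{-\tilde\sigma/2}\,\tilde y/\tilde a=-e^{-\tilde\sigma/2-\sigma'/2}\,y/a=-e^{-\sigma/2}\,y/a$, as required.

The $z_1$-component is $\tilde z/(1-\tilde\sigma\tilde z)=z/(1-\sigma'z-\tilde\sigma z)=z/(1-\sigma z)$, as required.

The $b$-component is $e^{-\tilde\sigma}/\tilde a=e^{-\tilde\sigma-\sigma'}(1+ha)/a=e^{-\sigma}(1/a+h(z))$. It must equal $e^{-\sigma}\big(1/a-\int_0^\sigma e^\tau z_\tau\,d\tau\big)+h(z_\sigma)$, that is,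
$$e^\sigma h(z_\sigma)=h(z)+\int_0^\sigma e^\tau z_\tau\,d\tau .$$
In $\mathbf C[[\sigma,z]]$ both sides agree at $\sigma=0$. Since $\partial_\sigma z_\sigma=z_\sigma^2$, the $\sigma$-derivative of the left side is $e^\sigma(h+z^2h')(z_\sigma)=e^\sigma z_\sigma$ by (2), which is the $\sigma$-derivative of the right side. So the identity holds in $\mathbf C[[\sigma,z]]$, and we substitute $\sigma=y^2/2a$.

Thus $\psi_0,\psi_1$ glue to a formal isomorphism $\psi:(A_1/X_1)_\infty\to(A_0/X_0)_\infty$.

*Divergence of $\psi$ proves nothing yet.* The series $z+\sum_{n\ge2} n!\,z^n$ of Section 1 is a divergent automorphism of a germ which also has the identity as an automorphism. We must show that no convergent isomorphism exists at all. By Lemma 2 it suffices to exclude path-preserving $F$, and for this we need to know how much freedom a path-preserving map has.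

## 7. Path-preserving maps of the flat system

For a local biholomorphism $\Lambda$ and a vector field $S$ put $\Lambda^*S=(d\Lambda)^{-1}(S\circ\Lambda)$. Notation $S_1,S_2,v,S_C$ is as in Section 3.

**Lemma 3.** Let $\Omega\subset\mathbf C^3$ be open and connected, and let $\Lambda:\Omega\to\mathbf C^3$ be a biholomorphism onto an open set, mapping every connected integral curve of every $S_C$ ($C\ne0$ constant) to an (unparametrized) integral curve of some $S_{C'}$, $C'$ constant along the curve. Then the vector fields $Z_i=\Lambda^*S_i$ have polynomial coefficients, and $Z_1,Z_2$ span $\langle S_1,S_2\rangle$.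

*Example.* On a ball in $\{t\ne0\}$ take $\Lambda(\mathbf x,t)=(\mathbf x/t,-1/t)$. It multiplies the form $dt-\frac12(x_1dx_2-x_2dx_1)$, whose kernel is $\langle S_1,S_2\rangle$, by $t^{-2}$, so it preserves $\langle S_1,S_2\rangle$. The $\mathbf x$-part of $d\Lambda(S_C)$ is $\frac1{2t^2}(2tC-\det(\mathbf x,C)\,\mathbf x)$. Along the curve $(\mathbf x+sC,\ t+\frac s2\det(\mathbf x,C))$ the vector $2tC-\det(\mathbf x,C)\mathbf x$ does not change, so the hypothesis holds. Inverting $C\mapsto\frac1tC-\frac1{2t^2}\det(\mathbf x,C)\mathbf x$ (the second term is nilpotent of square $0$) gives $Z_i=S_{w}$ with $w=te_i+\frac12\det(\mathbf x,e_i)\,\mathbf x$. So $Z_i$ is polynomial although $\Lambda$ is not. This is why the lemma speaks about the fields $Z_i$.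

*Proof.* At each point, $d\Lambda(S_C)$ is a multiple of some $S_{C'}$. So $\Lambda$ preserves $\langle S_1,S_2\rangle$, which is the last claim, and $Z_i=\sum_jg_{ji}S_j$ with $g:\Omega\to GL_2$ holomorphic. Let $\delta=\det g$ and $u=[Z_1,Z_2]=\Lambda^*v$. Since $[v,S_i]=0$, also $[u,Z_i]=0$.

**Step 1: the first-order system for $g$.** *We translate path preservation into equations.* Since $\sum_iw_iZ_i=S_{gw}$, we have $S_C=\sum_i(g^{-1}C)_iZ_i$, so $d\Lambda(S_C)=S_{g^{-1}C}\circ\Lambda$, with $g^{-1}C$ taken at the source point. By hypothesis the class $[g^{-1}C]$ is constant along $S_C$-curves, that is,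
$$S_C(g^{-1}C)=-g^{-1}(S_Cg)g^{-1}C\quad\text{is proportional to}\quad g^{-1}C .$$
With $M_j=(S_jg)g^{-1}$ this says: $(C_1M_1+C_2M_2)C\parallel C$ for all $C$. Write $M_1=(a_{kl})$, $M_2=(b_{kl})$. The condition $C_2\cdot(\text{first component})=C_1\cdot(\text{second component})$ reads
$$C_2\big[(C_1a_{11}+C_2b_{11})C_1+(C_1a_{12}+C_2b_{12})C_2\big]=C_1\big[(C_1a_{21}+C_2b_{21})C_1+(C_1a_{22}+C_2b_{22})C_2\big].$$
The coefficients of $C_1^3$, $C_2^3$, $C_1^2C_2$, $C_1C_2^2$ give $a_{21}=0$, $b_{12}=0$, $a_{11}-a_{22}=b_{21}$, $b_{22}-b_{11}=a_{12}$. Hence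
$$M_j=\alpha_jI+e_j\rho,\qquad\alpha_1=a_{22},\quad\alpha_2=b_{11},\quad\rho=(b_{21},a_{12}),$$
with the standard column vectors $e_j$ and a row vector $\rho$. Put $m=\rho g$, i.e. $m_i=\sum_j\rho_jg_{ji}$. From $S_jg=M_jg$ and $S_j\delta=\delta\operatorname{tr}M_j$ we get
$$S_jg_{ki}=\alpha_jg_{ki}+\delta_{jk}m_i,\qquad S_j\delta=\delta(2\alpha_j+\rho_j),\tag{7}$$
where $\delta_{jk}$ is the Kronecker symbol.

**Step 2: $\alpha=0$.** *We use that $Z_1,Z_2$ satisfy the same bracket relations as $S_1,S_2$.* Put $\alpha(Z_i)=\sum_j\alpha_jg_{ji}$. By (7), $Z_1g_{k2}=\alpha(Z_1)g_{k2}+m_2g_{k1}$ and $Z_2g_{k1}=\alpha(Z_2)g_{k1}+m_1g_{k2}$. Since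
$$u=[Z_1,Z_2]=\delta\,[S_1,S_2]+\sum_k(Z_1g_{k2}-Z_2g_{k1})S_k,$$
we obtain
$$u=\delta v+\beta_1Z_2-\beta_2Z_1,\qquad\beta_i=\alpha(Z_i)-m_i=\sum_j(\alpha_j-\rho_j)g_{ji}.$$
Now take the $v$-coefficient, in the frame $S_1,S_2,v$, of $[u,Z_i]=0$. The bracket $[\delta v,Z_i]=\delta[v,Z_i]-(Z_i\delta)v$ contributes $-Z_i\delta$, because $[v,Z_i]=\sum_jv(g_{ji})S_j$. For $i=1$ the term $[\beta_1Z_2,Z_1]=-\beta_1u-(Z_1\beta_1)Z_2$ contributes $-\beta_1\delta$, and $[\beta_2Z_1,Z_1]$ is a multiple of $Z_1$ and contributes nothing. For $i=2$ the term $-[\beta_2Z_1,Z_2]=-\beta_2u+(Z_2\beta_2)Z_1$ contributes $-\beta_2\delta$, and the other term nothing. So $Z_i\delta=-\beta_i\delta$ for $i=1,2$, i.e. $\sum_jg_{ji}S_j\delta=-\delta\sum_jg_{ji}(\alpha_j-\rho_j)$. As $g$ is invertible, $S_j\delta=-\delta(\alpha_j-\rho_j)$. Comparing with (7), $2\alpha_j+\rho_j=-\alpha_j+\rho_j$, so $3\alpha_j=0$.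

**Step 3: the entries of $g$ are polynomials.** *We differentiate (7) until it closes up.* Fix $i$ and write $p=g_{1i}$, $r=g_{2i}$, $m=m_i$. Now (7) says
$$S_1p=m,\qquad S_2p=0,\qquad S_1r=0,\qquad S_2r=m .$$
Hence $vr=(S_1S_2-S_2S_1)r=S_1m$ and $vp=(S_1S_2-S_2S_1)p=-S_2m$. Since $v$ commutes with $S_1,S_2$,
$$S_1^2m=S_1vr=vS_1r=0,\qquad S_2S_1m=S_2vr=vS_2r=vm,$$
$$-S_1S_2m=S_1vp=vS_1p=vm,\qquad-S_2^2m=S_2vp=vS_2p=0 .$$
So $vm=S_1S_2m-S_2S_1m=-2vm$. Therefore $vm=0$ and $S_1S_2m=S_2S_1m=0$. Thus $S_1m$ and $S_2m$ are annihilated by $S_1$ and $S_2$, hence by $v=[S_1,S_2]$, and so are constant. As $\partial_tm=0$, we have $\partial_im=S_im$, and $m$ is an affine function of $(x_1,x_2)$. Therefore all $S_1$-, $S_2$- and $v$-derivatives of $p,r$ are polynomials. Since $\partial_1=S_1+\frac12x_2v$, $\partial_2=S_2-\frac12x_1v$, $\partial_t=v$, all partial derivatives of $p,r$ are polynomials, and $p,r$ are polynomials on the connected set $\Omega$. So $Z_i=pS_1+rS_2$ has polynomial coefficients. $\square$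

## 8. Monodromy around $z=0$ excludes a biholomorphism

**Proposition 4.** There is no germ of biholomorphism $F:(D,0)\to(D,0)$ mapping $1$-paths to $0$-paths.

*Proof.* The plan: off $z=0$ both path systems are flat, so Lemma 3 applies to $F$ there and produces globally defined polynomial fields. The flattening map is single-valued for $\varepsilon=0$ and has monodromy for $\varepsilon=1$, and polynomial fields cannot absorb that monodromy.

**Step 1: flat coordinates.** *We make the substitution of Section 3 explicit.* On $D^*=\{z\ne0\}\subset D$ let $P_\varepsilon(z)$ be the following solution, multivalued for $\varepsilon=1$, of $P'=PB_\varepsilon/z^2$ with $\det P=1$: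
$$P_0=\begin{pmatrix}e^{-1/2z}&0\\0&e^{1/2z}\end{pmatrix},\qquad P_1=\begin{pmatrix}e^{-1/2z}&e^{1/2z}H\\0&e^{1/2z}\end{pmatrix},\qquad H'=\frac{e^{-1/z}}z .$$
The diagonal entries are clear. The upper right entry $f=e^{1/2z}H$ must satisfy $z^2f'=z\,e^{-1/2z}-\frac12f$, and indeed $z^2f'=-\frac12f+z^2e^{1/2z}\cdot e^{-1/z}/z$. Put
$$\Phi_\varepsilon(\xi,z)=(P_\varepsilon\xi,\,-1/z)=(x_1,x_2,t),\qquad C=P_\varepsilon c,$$
a local biholomorphism. Along (4), $\dot P=PB\dot z/z^2=\frac12\omega PB$, so
$$(P\xi)^{\cdot}=\tfrac12\omega PB\xi+P(c-\tfrac12\omega B\xi)=C,\qquad\dot C=\tfrac12\omega PBc-\tfrac12\omega PBc=0,\qquad\dot t=\frac{\dot z}{z^2}=\tfrac12\det(\xi,c)=\tfrac12\det(P\xi,C).$$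
By (3), $\Phi_\varepsilon$ maps $\varepsilon$-paths in $D^*$ to integral curves of the fields $S_C$, $C$ constant, and all such local curves arise (take $c=P_\varepsilon^{-1}C$ initially). In particular $E_\varepsilon$ corresponds to $\langle S_1,S_2\rangle$ under $\Phi_\varepsilon$ on $D^*$.

**Step 2: monodromy.** $P_0$ and $\Phi_0$ are single-valued on $D^*$. Since $\frac{e^{-1/z}}z=\sum_{n\ge0}\frac{(-1)^n}{n!}z^{-n-1}$ has residue $1$ at $0$, continuation once around $z=0$ changes $H$ to $H+2\pi i$. So $P_1$ becomes $JP_1$ and $\Phi_1$ becomes $\hat J\circ\Phi_1$, where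
$$J=\begin{pmatrix}1&2\pi i\\0&1\end{pmatrix},\qquad\hat J(x_1,x_2,t)=(x_1+2\pi i\,x_2,\;x_2,\;t).$$

**Step 3: $F$ preserves $\{z\ne0\}$.** *This makes $\Phi_0\circ F$ available.* Suppose $F$ exists, defined on a polydisc $D'$. As there are $1$-paths in all directions of $E_1$, and $0$-paths are tangent to $E_0$, we have $F_*E_1=E_0$. At points with $z\ne0$, $[E_\varepsilon,E_\varepsilon]\not\subset E_\varepsilon$, because $[S_1,S_2]=v$. At points with $z=0$, the $\partial_z$-component of $W_c$ vanishes, so $E_\varepsilon=T\{z=0\}$ there; sections of $E_\varepsilon$ are tangent to $\{z=0\}$, so their brackets are too, and $[E_\varepsilon,E_\varepsilon]\subset E_\varepsilon$ at these points. The distinction is invariant, hence $F$ maps $D'^*=D'\cap\{z\ne0\}$ into $\{z\ne0\}$. So $\Phi_0\circ F$ is a single-valued local biholomorphism on $D'^*$, and $Y_i:=(\Phi_0\circ F)^*S_i$, $i=1,2$, are single-valued holomorphic vector fields on $D'^*$.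

**Step 4: the fields $Y_i$ come from polynomial fields.** Take $p_0=(0,0,z_0)\in D'^*$ and a branch of $\Phi_1$ near $p_0$. On a small ball $\Omega$ around $e=\Phi_1(p_0)=(0,0,-1/z_0)$ the map $\Lambda=\Phi_0\circ F\circ\Phi_1^{-1}$ is a biholomorphism onto an open set. By Step 1, $\Phi_1^{-1}$ takes $S_C$-curves to $1$-paths, $F$ takes these to $0$-paths in $\{z\neq0\}$, and $\Phi_0$ takes these to $S_{C'}$-curves. So Lemma 3 applies: the $Z_i:=\Lambda^*S_i$ are restrictions of polynomial vector fields on $\mathbf C^3$, and $Y_i=(\Lambda\circ\Phi_1)^*S_i=\Phi_1^*Z_i$ near $p_0$.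

**Step 5: going once around.** Continue the identity $Y_i=(d\Phi_1)^{-1}(Z_i\circ\Phi_1)$, with the branch of $\Phi_1$, analytically along $\gamma(\varphi)=(0,0,z_0e^{i\varphi})$, $0\le\varphi\le2\pi$, a loop in $D'^*$. The left side is single-valued and $Z_i$ is globally defined on $\mathbf C^3$, so at the end $Y_i=(\hat J\circ\Phi_1)^*Z_i$ near $p_0$. Comparing the two expressions, $\hat J^*Z_i=Z_i$ near $e$. Since $\hat J(e)=e$, this gives $d\hat J_e(Z_i(e))=Z_i(e)$ for $i=1,2$. But $Z_1(e),Z_2(e)$ span $\langle S_1,S_2\rangle_e=\langle\partial_1,\partial_2\rangle$ (as $x_1=x_2=0$ at $e$), on which $d\hat J_e$ acts as $J\ne I$. This is a contradiction. $\square$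

**Proof of Theorem 1.** Section 4 gives the curve and its normal bundle, Section 5 unobstructedness, Section 6 the formal isomorphism. A biholomorphism $(A_1/X_1)_{\mathcal O}\cong(A_0/X_0)_{\mathcal O}$ would give, by Lemma 2, a germ $F$ excluded by Proposition 4. In particular no $\Psi$ as in the formal principle exists for $\psi$, whatever $\ell$. $\square$

## 9. Products: all dimensions $p\ge1$ and codimensions $c\ge2$

**Proof of Theorem 2.** Let $M$ be a compact connected manifold of dimension $p-1$ (for instance $\mathbf P^{p-1}$), let $\Delta\subset\mathbf C^{c-2}$ be a polydisc around $0$, and put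
$$\mathcal X_\varepsilon=X_\varepsilon\times M\times\Delta,\qquad\mathcal A_\varepsilon=A_\varepsilon\times M\times\{0\}.$$

**Step 1: hypotheses and formal isomorphism.** We have $N=\mathrm{pr}^*N_{A_\varepsilon/X_\varepsilon}\oplus\mathcal O^{c-2}$, which is globally generated, and $H^0(N)=H^0(A_\varepsilon,N_{A_\varepsilon/X_\varepsilon})\oplus\mathbf C^{c-2}$ because $M$ and $A_\varepsilon$ are compact and connected. The embedded family $A_{\varepsilon,d}\times M\times\{w\}$, $(d,w)\in D\times\Delta$, has bijective characteristic map. By the argument of Section 5, Step 6, the Douady germ is $(D\times\Delta,0)$ with this universal family, and $\mathcal A_\varepsilon$ is unobstructed. The map $\psi\times\mathrm{id}\times\mathrm{id}$ is a formal isomorphism $(\mathcal A_1/\mathcal X_1)_\infty\cong(\mathcal A_0/\mathcal X_0)_\infty$.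

**Step 2: the induced map on Douady germs.** Suppose there is a biholomorphism $\Psi:(\mathcal A_1/\mathcal X_1)_{\mathcal O}\cong(\mathcal A_0/\mathcal X_0)_{\mathcal O}$. Put $Q_\varepsilon(d,w,[c],\mu)=(q_\varepsilon(d,[c]),\mu,w)$, with $\mu\in M$. As in Lemma 2, there are a biholomorphic germ $\hat F$ of $(D\times\Delta,0)$ and an isomorphism $\hat G$ of universal families over it with $Q_0\hat G=\Psi Q_1$. The kernel of $dQ_\varepsilon$ is $L_\varepsilon$, placed in the $D\times\mathbf P^1$ directions. So $\hat F$ maps curves ($1$-path)$\times\{w\}$ to curves ($0$-path)$\times\{w'\}$.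

**Step 3: back to $D$.** *We show that $\hat F$ preserves $D\times\{0\}$.* The functions $w_j\circ\hat F$ are constant along all curves ($1$-path)$\times\{w\}$. On the connected set $D'^*\times\{w\}$ they are therefore annihilated by $E_1$, hence by $[E_1,E_1]$, and together these span the tangent spaces of $D'^*$. So they are constant on $D'^*\times\{w\}$ and, by density, on $D'\times\{w\}$: $w_j\circ\hat F$ depends on $w$ only. It vanishes at $w=0$, because $\hat F(0)=0$. Hence $\hat F$ restricts to an injective holomorphic immersion germ $D\times\{0\}\to D\times\{0\}$, i.e. a biholomorphic germ, and it maps $1$-paths to $0$-paths. This contradicts Proposition 4. $\square$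

## 10. Trivial normal bundle: the paths are points

**Proof of Theorem 3.** Let $N_{A/X}\cong\mathcal O_A^r$ with $A$ unobstructed, and let $\psi:(A/X)_\infty\cong(\tilde A/\tilde X)_\infty$ and $\ell\ge1$ be given. We follow the approach of Section 2; now no differential equation appears.

**Step 1: $\tilde A$ is unobstructed with trivial normal bundle.** *The hypotheses must be moved to the target.* Let $R$ be an Artinian local $\mathbf C$-algebra with $\mathbf m_R^{n+1}=0$, and let $Z\subset X\times\operatorname{Spec}R$ be a deformation of $A$ over $R$. Since $\mathcal O_Z/\mathbf m_R\mathcal O_Z=\mathcal O_A$, elements of $I_A$ restrict into $\mathbf m_R\mathcal O_Z$, so $I_A^{n+1}$ restricts to $0$. Thus $Z\subset(A/X)_n\times\operatorname{Spec}R$, and the functor of deformations of $A$ in $X$ over such $R$ depends only on $(A/X)_\infty$. By the universal property it is pro-represented by the completed local ring of the Douady space at $[A]$. Hence the completed local rings of the Douady spaces at $[A]$ and $[\tilde A]$ are isomorphic. So the Douady germ at $[\tilde A]$ is smooth. The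 bundle $N_{\tilde A}$ is trivial, because $\psi$ identifies the conormal bundles $I/I^2$.

**Step 2: $X$ is fibered near $A$.** Let $U\to D$ be the universal family over the Douady germ, a smooth germ of dimension $h^0(N)=r$, and $q:U\to X$ the natural map. The family is flat and proper with smooth fiber $A$ over $0$, so $U\to D$ is smooth for small $D$. The maps $T_0D=H^0(N)\to N_x$, $x\in A$, are isomorphisms, because $N$ is trivial and $A$ is compact and connected. So $q$ is a local biholomorphism along $A$, and it is injective on $A$; by Lemma 1 it is biholomorphic near $A$. So near $A$ we have a smooth proper map $\pi:X\to D$ with fiber $A$ over $0$. The ideal of $A$ is generated by $\pi^*\mathbf m$, with $\mathbf m$ the maximal ideal of $0\in D$; hence $(A/X)_n=\pi^{-1}(D_n)$, where $D_n$ is the $n$-th order neighborhood of $0\in D$. The same holds for $\tilde\pi:\tilde X\to\tilde D$.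

**Step 3: $\psi$ covers a formal map of the bases.** *We show that functions on $\pi^{-1}(D_n)$ come from $D_n$.* Use
$$0\to(\mathbf m^n/\mathbf m^{n+1})\otimes\mathcal O_A\to\mathcal O_{\pi^{-1}(D_n)}\to\mathcal O_{\pi^{-1}(D_{n-1})}\to0$$
and $H^0(\mathcal O_A)=\mathbf C$. If $H^0(\mathcal O_{\pi^{-1}(D_{n-1})})=\mathcal O(D_{n-1})$, the kernel of $H^0(\mathcal O_{\pi^{-1}(D_n)})\to\mathcal O(D_{n-1})$ is $\mathbf m^n/\mathbf m^{n+1}$, and this map is onto because already $\mathcal O(D_n)$ surjects; so $\mathcal O(D_n)\to H^0(\mathcal O_{\pi^{-1}(D_n)})$ is an isomorphism. By induction this holds for all $n$. The morphism $\tilde\pi\circ\psi:\pi^{-1}(D_n)\to\tilde D_n$ is given by functions, which come from $D_n$. Hence $\psi|_{(A/X)_n}$ covers a morphism $f_n:D_n\to\tilde D_n$. It is an isomorphism, since $\psi^{-1}$ gives its inverse, and the $f_n$ are compatible.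

**Step 4: approximation.** *We put $f$ and the fiber isomorphisms into one system of analytic equations.* Let $I\to D\times\tilde D$ be the complex space of isomorphisms between fibers of $\pi$ and fibers of $\tilde\pi$. It represents the functor assigning to $S\to D\times\tilde D$ the set of $S$-isomorphisms $X\times_DS\to\tilde X\times_{\tilde D}S$. Via graphs it is an open subspace of the relative Douady space of $X\times\tilde X\to D\times\tilde D$ (Douady; Pourcin in the relative case); openness holds because a morphism of flat proper $S$-spaces that is an isomorphism on one fiber is an isomorphism over a neighborhood of that point of $S$. The pairs $(f_n,\psi|_{(A/X)_n})$ form a formal section of $I\to D$ through the point $\psi|_A$.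

M. Artin's theorem (*On the solutions of analytic equations*, Invent. Math. 5 (1968)) states that a formal solution $\hat y(x)$, $\hat y(0)=0$, of a system of convergent equations $g(x,y)=0$ can be approximated to any order by convergent solutions. Applied to local equations of $I$ over $D$, it gives a convergent section agreeing with the formal one to order $\ell$. This section consists of a map $f:D\to\tilde D$ agreeing with the formal map to order $\ell\ge1$, so $f$ is a local biholomorphism, together with an isomorphism $X\cong f^*\tilde X$ near $A$. Composing with the projection $f^*\tilde X\to\tilde X$, which is biholomorphic near the fiber over $0$, we get a biholomorphism of germs $\Psi$. As $(A/X)_\ell=\pi^{-1}(D_\ell)$ and the two sections agree on $D_\ell$, we have $\Psi|_{(A/X)_\ell}=\psi|_{(A/X)_\ell}$. $\square$
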